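\title{Maximizers of the $p$-spectral radius are edge-extremal when $\mathrm{ex}(n,F)=e(T_r(n))+O(1)$}

\begin{abstract}
Let $F$ be a graph whose Tur\'an number differs from the number of edges of the Tur\'an graph $T_r(n)$ by a bounded amount. We prove that for every fixed $p>1$ and all large $n$, every $n$-vertex $F$-free graph of maximal $p$-spectral radius has $\mathrm{ex}(n,F)$ edges, with a threshold for $n$ that is uniform for $p\ge p_0>1$. Graphs of nearly maximal $p$-spectral radius are complete $r$-partite up to boundedly many pairs. We determine their $p$-spectral radius up to an error $o(n^{-2/p})$ and deduce the sharp gap between extremal and non-extremal graphs. The statement fails for $p=1$, and the threshold cannot be uniform as $p\to1$.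
\end{abstract}

\section{Introduction}

All graphs are simple and undirected. For a graph $G$ on the vertex set $\{1,\dots,n\}$ and a real number $p\ge1$, the \emph{$p$-spectral radius} of $G$ is
\[
\lambda^{(p)}(G)=2\max_{\|x\|_p=1}\sum_{\{i,j\}\in E(G)}x_ix_j,\qquad \|x\|_p=\Big(\sum_{i=1}^n|x_i|^p\Big)^{1/p}.
\]
For $p=2$ this is the largest eigenvalue of the adjacency matrix. For $p=1$ the Motzkin--Straus theorem gives $\lambda^{(1)}(G)=1-1/\omega(G)$, where $\omega(G)$ is the clique number. At the other end, the constant vector $x_i=n^{-1/p}$ and the bound $|x_i|\le1$ give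
\begin{equation}\label{eq:largep}
2e(G)\,n^{-2/p}\le\lambda^{(p)}(G)\le 2e(G),
\end{equation}
so $\lambda^{(p)}(G)\to2e(G)$ as $p\to\infty$. Thus $\lambda^{(p)}$ interpolates between the clique number and the number of edges.

A graph is \emph{$F$-free} if it has no subgraph isomorphic to $F$. Let $\mathrm{ex}(n,F)$ be the maximum number of edges of an $n$-vertex $F$-free graph, and let $\mathrm{Ex}(n,F)$ be the set of $n$-vertex $F$-free graphs with $\mathrm{ex}(n,F)$ edges. Fix an integer $r\ge2$ and let $T_r(n)$ be the Tur\'an graph, the complete $r$-partite graph on $n$ vertices with parts as equal in size as possible. Throughout the paper $F$ is a fixed graph with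
\begin{equation}\label{eq:hyp}
\mathrm{ex}(n,F)=e(T_r(n))+O(1),
\end{equation}
and $c_n=\mathrm{ex}(n,F)-e(T_r(n))$. Two examples are $F=K_{r+1}$, where Tur\'an's theorem gives $\mathrm{Ex}(n,F)=\{T_r(n)\}$, and the \emph{bowtie}, two triangles sharing one vertex, where $r=2$ and $\mathrm{ex}(n,F)=\lfloor n^2/4\rfloor+1$ for $n\ge200$ by Erd\H{o}s, F\"uredi, Gould and Gunderson \cite{EFGG}. The following problem comes from the paper of Li, Lu and Peng \cite{LLP}.

\begin{quote}
\emph{Let $F$ satisfy \eqref{eq:hyp}, fix a real $p>1$ and let $n$ be sufficiently large. Must every graph that maximizes $\lambda^{(p)}$ among $n$-vertex $F$-free graphs belong to $\mathrm{Ex}(n,F)$?}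
\end{quote}

If $p$ is so large in terms of $n$ that $n^{-2/p}\,\mathrm{ex}(n,F)>\mathrm{ex}(n,F)-1$, then \eqref{eq:largep} shows that every maximizer is in $\mathrm{Ex}(n,F)$. If $p=1$, edges outside a largest clique do not count at all. For fixed $p>1$, compare the two strategies on the scale $n^{2/p}\lambda^{(p)}$. A vector supported on $s$ vertices has $\|x\|_1\le s^{1-1/p}\|x\|_p$, so it contributes at most $s^{2-2/p}n^{2/p}$, which is $o(n^2)$ for bounded $s$; the constant vector on $T_r(n)$ contributes $2e(T_r(n))$, which has order $n^2$. One expects the optimal vector to be almost constant, and for such a vector the quadratic form counts edges. This suggests a positive answer, but it does not prove one: it determines $n^{2/p}\lambda^{(p)}$ up to $o(n^2)$, while a single edge changes this quantity by about $2$. The task is to reach precision $o(1)$.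

\begin{theorem}\label{thm:main}
For every $p_0>1$ there is $n_0=n_0(F,p_0)$ such that for all $n\ge n_0$ and all real $p\ge p_0$, every $n$-vertex $F$-free graph of maximal $\lambda^{(p)}$ belongs to $\mathrm{Ex}(n,F)$. In particular, the answer to the problem is yes for each fixed $p>1$.
\end{theorem}

The second theorem says how the maximum is approached. Given a partition $V(G)=V_1\cup\dots\cup V_r$, an \emph{inside edge} is an edge with both ends in one part, and a \emph{missing pair} is a non-adjacent pair of vertices in different parts. If there are $\ell$ inside edges and $m$ missing pairs, the \emph{surplus} and the \emph{imbalance} of the partition are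
\[
k=\ell-m,\qquad \tau=e(T_r(n))-e(K_{|V_1|,\dots,|V_r|})\ge0 .
\]
Counting cross edges and inside edges separately gives
\begin{equation}\label{eq:count}
e(G)=e(T_r(n))+k-\tau .
\end{equation}
For real $p>1$ put
\[
\kappa_p=\frac{(r-1)(p-1)}{1+(r-1)(p-1)}\in(0,1),
\]
and put $\kappa_\infty=1$. The function $p\mapsto\kappa_p$ is increasing.

\begin{theorem}\label{thm:gap}
Let $p_0>1$, and let $\rho_n^{(p)}$ be the maximum of $\lambda^{(p)}$ over $n$-vertex $F$-free graphs. Uniformly for real $p\ge p_0$, as $n\to\infty$, the following hold.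
\begin{itemize}
\item[(1)] The number $c_n$ equals a constant $c$ for large $n$, and $\rho_n^{(p)}=\lambda^{(p)}(T_r(n))+(2c+o(1))n^{-2/p}$. Every $H\in\mathrm{Ex}(n,F)$ has $\lambda^{(p)}(H)=\rho_n^{(p)}-o(n^{-2/p})$.
\item[(2)] Let $C\ge0$. Every $n$-vertex $F$-free graph $G$ with $\lambda^{(p)}(G)\ge\rho_n^{(p)}-Cn^{-2/p}$ has a vertex partition $V_1,\dots,V_r$ with $O(1)$ inside edges and $O(1)$ missing pairs. Its surplus $k$ and imbalance $\tau\ge0$ satisfy $k\le c$, $e(G)=e(T_r(n))+k-\tau$, and
\[
\lambda^{(p)}(G)=\lambda^{(p)}(T_r(n))+2n^{-2/p}\big(k-\kappa_p\tau+o(1)\big).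
\]
\item[(3)] Let $\nu_n=2$ if $r=2$ and $n$ is odd, and $\nu_n=1$ otherwise. The maximum of $\lambda^{(p)}(G)$ over $n$-vertex $F$-free graphs $G\notin\mathrm{Ex}(n,F)$ equals
\[
\rho_n^{(p)}-\big(2\min\{1,\kappa_p\nu_n\}+o(1)\big)n^{-2/p}.
\]
\end{itemize}
\end{theorem}

Compare part (2) with \eqref{eq:count}. The edge count weighs surplus and imbalance equally, while $\lambda^{(p)}$ discounts the imbalance by the factor $\kappa_p<1$. Both quantities are largest when $k=c$ and $\tau=0$, and this is the reason for Theorem~\ref{thm:main}. For $\nu_n=1$ the minimum in part (3) is $\kappa_p$. For $r=2$ we have $\kappa_p=1-1/p$, so for odd $n$ the minimum is $2-2/p$ when $p\le2$ and $1$ when $p\ge2$. The gap closes as $p\to1$, because $\kappa_p\to0$, and the range of Theorem~\ref{thm:main} cannot be extended.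

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(i)] For $p=1$ the statement of the problem fails for $F=K_{r+1}$.
\item[(ii)] The threshold $n_0$ cannot be chosen independently of $p>1$: if $F$ is the bowtie, then for every large $n$ and every $p>1$ with $n^{2(1-1/p)}<9/8$, no member of $\mathrm{Ex}(n,F)$ maximizes $\lambda^{(p)}$ over $n$-vertex $F$-free graphs.
\end{itemize}
\end{theorem}

Section~\ref{sec:example} rescales the problem and works out the bowtie by hand. After the tools in Section~\ref{sec:tools}, the proof of Theorems~\ref{thm:main} and~\ref{thm:gap} has three independent parts: the structure of near-maximal graphs (Section~\ref{sec:structure}), the bound $k\le c$ (Section~\ref{sec:transplant}), and the cost of imbalance (Section~\ref{sec:multipartite}). Section~\ref{sec:proofs} combines them, and Section~\ref{sec:small} proves Theorem~\ref{thm:sharp}.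

\section{Rescaling, and the price of an edge}\label{sec:example}

We rescale so that the expected optimal vector has entries near $1$ and an edge is worth about $2$. For $y\in\mathbb R^n$ let $Q_G(y)=2\sum_{\{i,j\}\in E(G)}y_iy_j$. For $1<p<\infty$ put
\[
\Lambda_p(G)=n^{2/p}\lambda^{(p)}(G)=\max\Big\{Q_G(y):\ y\ge0,\ \sum_i y_i^p=n\Big\}.
\]
The restriction to $y\ge0$ loses nothing, since replacing $y_i$ by $|y_i|$ does not decrease $Q_G$. A vector attaining the maximum is a \emph{$p$-maximizer}. We also allow $p=\infty$, with $\Lambda_\infty(G)=2e(G)$ and $y\equiv1$ as the $\infty$-maximizer; one proof then describes spectral maximizers and the members of $\mathrm{Ex}(n,F)$ at once. Let $\Lambda^*_p(n)$ be the maximum of $\Lambda_p$ over $n$-vertex $F$-free graphs, and let $\alpha=1-1/p$. Testing with $y\equiv1$ gives $\Lambda_p(G)\ge2e(G)$. For $p<\infty$, homogeneity gives $Q_G(y)\le\Lambda_p(G)\,(\frac1n\sum_iy_i^p)^{2/p}$ for all $y\ge0$. The power mean inequality gives $\sum_iy_i\le n$ for every $p$-maximizer.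

Let $d_y(v)=\sum_{u\sim v}y_u$ be the weighted degree of $v$, and let $y$ be a $p$-maximizer with $1<p<\infty$. The functions $Q_G$ and $\sum_i|y_i|^p$ are $C^1$ on $\mathbb R^n$ (here $p>1$ is used), $y$ maximizes $Q_G$ over all real vectors with $\sum_i|y_i|^p=n$, and the gradient of the constraint at $y$ is nonzero. So there is a Lagrange multiplier $\beta$ with $2d_y(v)=\beta p\,y_v^{p-1}$ for all $v$. Multiplying by $y_v$ and summing gives $2\Lambda_p(G)=\beta pn$. Hence
\begin{equation}\label{eq:lagrange}
\frac{\Lambda_p(G)}{n}\,y_v^{p-1}=d_y(v)\qquad\text{for all }v .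
\end{equation}

A graph close to $T_r(n)$ can lose an edge in two ways: by deleting it, or by making the parts unequal. The next two examples compute both prices for $r=2$.

\begin{example}[imbalance]\label{ex:bip}
Let $K_{a,b}$ have parts $A,B$ with $a+b=n$, and let $\mu_1=\sum_Ay_i^p$ and $\mu_2=\sum_By_i^p$, so that $\mu_1+\mu_2=n$. The power mean inequality gives $\sum_Ay_i\le a^\alpha\mu_1^{1/p}$ and $\sum_By_i\le b^\alpha\mu_2^{1/p}$, and $\mu_1\mu_2\le n^2/4$. Equality holds throughout when $y_i^p=n/(2a)$ on $A$ and $y_i^p=n/(2b)$ on $B$. Therefore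
\[
\Lambda_p(K_{a,b})=2(ab)^{\alpha}(n^2/4)^{1/p}.
\]
For even $n$ and $ab=n^2/4-\tau$ with bounded $\tau$ this is $\frac{n^2}2(1-4\tau/n^2)^\alpha=\frac{n^2}2-2\alpha\tau+O(n^{-2})$. Each edge lost to imbalance costs $2\alpha=2\kappa_p$ rather than $2$: the maximizer puts larger weights on the smaller part and recovers the fraction $1/p$ of the loss.
\end{example}

\begin{example}[the bowtie, $p=2$]\label{ex:bowtie}
Let $n$ be even, let $a,b=n/2+O(1)$ with $a+b=n$, and let $G_{a,b}$ be $K_{a,b}$ plus one edge $uv$ inside the part $A$ of size $a$. Every triangle of $G_{a,b}$ contains $uv$, so $G_{a,b}$ is bowtie-free, and $G_{n/2,n/2}$ has $n^2/4+1=\mathrm{ex}(n,F)$ edges. Put $\lambda=\Lambda_2(G_{a,b})/n$; by Example~\ref{ex:bip}, $\lambda\ge\sqrt{ab}>1$. Equation \eqref{eq:lagrange} reads $\lambda y_w=d_y(w)$. Vertices with the same neighborhood get the same weight, say $z$ on $B$ and $x$ on $A\setminus\{u,v\}$, and subtracting the equations at $u$ and $v$ gives $(\lambda+1)(y_u-y_v)=0$. So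
\[
\lambda x=bz,\qquad \lambda y_u=bz+y_u,\qquad \lambda z=(a-2)x+2y_u .
\]
Here $z\ne0$, since $z=0$ would force $x=y_u=0$. Eliminating $x$ and $y_u$ gives
\[
\lambda^2=(a-2)b+\frac{2b\lambda}{\lambda-1}=ab+\frac{2b}{\lambda-1}.
\]
Since $\lambda\ge\sqrt{ab}$, the last term is bounded, so $\lambda=n/2+O(1)$ and $\lambda^2=ab+2+O(1/n)$. With $n\sqrt{n^2/4+\theta}=n^2/2+\theta+O(n^{-2})$ for bounded $\theta$, we obtain
\[
\Lambda_2(G_{\frac n2,\frac n2})=\tfrac{n^2}2+2+o(1),\qquad \Lambda_2(G_{\frac n2+1,\frac n2-1})=\tfrac{n^2}2+1+o(1),\qquad \Lambda_2(K_{\frac n2,\frac n2})=\tfrac{n^2}2 .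
\]
The last two graphs both have $n^2/4$ edges. Their pairs $(k,\tau)$ are $(1,1)$ and $(0,0)$, and the values agree with $2(k-\kappa_2\tau)$ for $\kappa_2=\frac12$.
\end{example}

For general $p$ and $r$ we replace the explicit solution by a comparison. Let $G=\mathcal K+uv$, and let $y$ and $z$ be $p$-maximizers of $G$ and $\mathcal K$. Testing each graph with the maximizer of the other gives
\[
\Lambda_p(\mathcal K)+2z_uz_v=Q_G(z)\le\Lambda_p(G)=Q_{\mathcal K}(y)+2y_uy_v\le\Lambda_p(\mathcal K)+2y_uy_v .
\]
If all entries of $y$ and $z$ are $1+o(1)$, the edge is worth $2+o(1)$, and the same holds for any bounded number of added or deleted edges. This needs \emph{every} entry to be $1+o(1)$, because the few modified pairs may sit at exceptional vertices, and it needs the number of modified pairs to be bounded. Section~\ref{sec:structure} proves both facts.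

\section{Tools and conventions}\label{sec:tools}

We use four known theorems. Here $\chi$ is the chromatic number.
\begin{itemize}
\item \emph{Erd\H{o}s--Stone--Simonovits theorem.} If $\chi(F)\ge2$, then $\mathrm{ex}(n,F)=(1-\frac1{\chi(F)-1})\frac{n^2}2+o(n^2)$.
\item \emph{Erd\H{o}s--Simonovits stability theorem.} If $\chi(F)=r+1$, then an $n$-vertex $F$-free graph with $e(T_r(n))-o(n^2)$ edges differs from a copy of $T_r(n)$ on its vertex set in $o(n^2)$ pairs.
\item \emph{Motzkin--Straus theorem.} For $y\ge0$ we have $Q_G(y)\le(1-\frac1{\omega(G)})(\sum_iy_i)^2$, and equality is attained.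
\item \emph{Erd\H{o}s--Frankl--R\"odl theorem} \cite{EFR}. If $\chi(F)=r+1$, every $n$-vertex $F$-free graph becomes $K_{r+1}$-free after deleting $o(n^2)$ edges.
\end{itemize}

For part sizes $n_1,\dots,n_r$ with sum $n$,
\begin{equation}\label{eq:multi}
e(K_{n_1,\dots,n_r})=\frac12\Big(n^2-\sum_in_i^2\Big)=\Big(1-\frac1r\Big)\frac{n^2}2-\frac12\sum_i\Big(n_i-\frac nr\Big)^2 .
\end{equation}
In particular $2e(T_r(n))=(1-\frac1r)n^2-O(1)$. Moving a vertex from a part of size $A$ to a part of size $B$ changes the number of edges by $(A-1)(B+1)-AB=A-B-1$, which is positive when $A\ge B+2$. Hence $\tau\ge0$ for every partition, with equality only for the part sizes of $T_r(n)$.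

By \eqref{eq:hyp} and the Erd\H{o}s--Stone--Simonovits theorem, $\chi(F)=r+1$. So complete $r$-partite graphs are $F$-free, and $c_n\ge0$. Hypothesis \eqref{eq:hyp} says more than this: one cannot add many edges inside a part of $T_r(n)$ without creating $F$. A graph with many edges has a large star or a large matching, so two configurations suffice. Let $K_r(s)$ be the complete $r$-partite graph with parts of size $s$. Let $\mathcal S_s$ be $K_r(s)$ plus a star $K_{1,s-1}$ spanning one part; its center is adjacent to all other vertices. Let $\mathcal M_s$ be $K_r(2s)$ plus a perfect matching of one part. Put $f=|V(F)|$.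

\begin{lemma}\label{lem:t}
There is an integer $t$ with $F\subseteq\mathcal S_t$ and $F\subseteq\mathcal M_t$.
\end{lemma}

\begin{proof}
Suppose that $F\not\subseteq\mathcal S_s$ for all $s$. The graph $T_r(n)$ plus a spanning star in a largest part is a subgraph of $\mathcal S_{\lceil n/r\rceil}$, so it is $F$-free, and it has $e(T_r(n))+\lceil n/r\rceil-1$ edges. This contradicts \eqref{eq:hyp} for large $n$. Suppose that $F\not\subseteq\mathcal M_s$ for all $s$. The graph $T_r(n)$ plus a maximum matching in a largest part is a subgraph of $\mathcal M_s$ when $2s\ge\lceil n/r\rceil$, and it has $e(T_r(n))+\lfloor\lceil n/r\rceil/2\rfloor$ edges, again a contradiction. Since $\mathcal S_s\subseteq\mathcal S_{s+1}$ and $\mathcal M_s\subseteq\mathcal M_{s+1}$, one $t$ serves for both families.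
\end{proof}

Copies of $\mathcal S_t$ and $\mathcal M_t$ will be built greedily.

\begin{lemma}\label{lem:greedy}
Let $V_1,\dots,V_r$ be a partition of $V(G)$, and let $N_i\subseteq V_i$ be sets such that every vertex of $N_1\cup\dots\cup N_r$ lies in at most $g$ missing pairs. Let $Z_1\subseteq N_1$ with $|Z_1|\le s$, and suppose that $|N_i|\ge rs(g+1)$ for $i\ge2$. Then there are $s$-element sets $Z_i\subseteq N_i$ for $2\le i\le r$ such that any two vertices in different sets among $Z_1,\dots,Z_r$ are adjacent.
\end{lemma}

\begin{proof}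
Choose $Z_2,\dots,Z_r$ in turn. When $Z_i$ is chosen, at most $(r-1)s$ vertices were chosen before, and each is non-adjacent to at most $g$ vertices of $N_i$. At least $rs(g+1)-(r-1)sg\ge s$ vertices of $N_i$ are adjacent to all of them.
\end{proof}

\paragraph{Uniformity.} Fix $F$, $p_0>1$ and $C\ge0$. A triple $(n,p,G)$ is \emph{admissible} if $p\in[p_0,\infty]$ and $G$ is an $n$-vertex $F$-free graph with $\Lambda_p(G)\ge\Lambda^*_p(n)-C$. For real $p$ the last condition says $\lambda^{(p)}(G)\ge\rho^{(p)}_n-Cn^{-2/p}$; for $p=\infty$ and $C=0$ it says $G\in\mathrm{Ex}(n,F)$. All terms $o(\cdot)$ and $O(\cdot)$ refer to $n\to\infty$ and are uniform over admissible triples and their $p$-maximizers. A uniform bound that fails, fails along some sequence of admissible triples with $n\to\infty$, so it suffices to prove each bound along an arbitrary such sequence.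

\section{Structure of near-maximal graphs}\label{sec:structure}

\begin{proposition}\label{prop:structure}
There is a constant $b=b(F,C)$ such that for every admissible triple $(n,p,G)$ with $n$ large and every $p$-maximizer $y$ of $G$ there is a partition $V(G)=V_1\cup\dots\cup V_r$ with
\begin{itemize}
\item[(a)] $|V_i|=n/r+o(n)$ for all $i$;
\item[(b)] at most $b$ inside edges and at most $b$ missing pairs;
\item[(c)] $\max_v|y_v-1|=o(1)$.
\end{itemize}
\end{proposition}

The proof improves the accuracy three times. Stability gives the structure up to $o(n^2)$ pairs (Step~1). Local arguments give it up to $o(n)$ pairs at each vertex, which yields (c) (Steps~2--4). Then Lemma~\ref{lem:t} and the comparison of Section~\ref{sec:example} give it up to $O(1)$ pairs (Steps~5 and~6).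

\begin{proof}
Write $\Lambda=\Lambda_p(G)$ and $D=\Lambda/n$.

\medskip\noindent\textbf{Step 0: the weights are bounded.} Since $T_r(n)$ is $F$-free, $\Lambda\ge2e(T_r(n))-C=(1-\frac1r)n^2-O(1)$. Also $\Lambda\le(\sum_iy_i)^2\le n^2$, so $D\le n$. For $p<\infty$, equation \eqref{eq:lagrange} and $d_y(v)\le n$ give $y_v^{p-1}\le n^2/\Lambda\le3$ for large $n$, because $1-\frac1r\ge\frac12$. Hence $y_v\le Y:=3^{1/(p_0-1)}$ and $y_v^p\le3Y$. For $p=\infty$ we have $y_v=1\le Y$.

\medskip\noindent\textbf{Step 1: the structure up to $o(n^2)$ pairs.} Stability needs many edges, and so far we only know that $\Lambda$ is large. We first show that $y$ is close to $1$ on average.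

By the Erd\H{o}s--Frankl--R\"odl theorem, deleting $o(n^2)$ edges from $G$ gives a $K_{r+1}$-free graph $G'$. A deleted edge contributes at most $2Y^2$ to $Q_G(y)$, so $Q_{G'}(y)\ge\Lambda-o(n^2)$. The Motzkin--Straus theorem gives $Q_{G'}(y)\le(1-\frac1r)(\sum_iy_i)^2\le(1-\frac1r)n^2$. Together with Step~0,
\begin{equation}\label{eq:first}
\Lambda=\Big(1-\frac1r\Big)n^2+o(n^2),\qquad \sum_iy_i=n-o(n).
\end{equation}
So the power mean inequality is almost tight, and we turn this into
\begin{equation}\label{eq:l1}
\sum_v|y_v-1|=o(n).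
\end{equation}
For $p=\infty$ the sum is $0$. For $p<\infty$ consider
\[
\varphi_p(s)=\frac{s^p-1}p-(s-1)=\int_1^s(u^{p-1}-1)\,du\ \ge0\qquad(s\ge0),
\]
chosen so that $\sum_v\varphi_p(y_v)=n-\sum_vy_v=o(n)$. For $u>1$ the integrand $u^{p-1}-1$ is positive and increasing in $p$, and for $u<1$ the quantity $1-u^{p-1}$ is positive and nondecreasing in $p$. Hence $\varphi_p\ge\varphi_{p_0}$. The function $\varphi_{p_0}$ is strictly decreasing on $[0,1]$ and strictly increasing on $[1,\infty)$, so for fixed $\varepsilon>0$ there is $c_\varepsilon>0$, depending only on $\varepsilon$ and $p_0$, with $\varphi_{p_0}(s)\ge c_\varepsilon$ whenever $|s-1|\ge\varepsilon$. Thus the set $B_\varepsilon=\{v:|y_v-1|\ge\varepsilon\}$ has size at most $o(n)/c_\varepsilon=o(n)$, and $\sum_v|y_v-1|\le\varepsilon n+Y|B_\varepsilon|$. As $\varepsilon$ is arbitrary, \eqref{eq:l1} follows. It implies that $\sum_{v\in A}y_v=|A|+o(n)$ uniformly over vertex sets $A$, and in particular $d_y(v)=d(v)+o(n)$ uniformly in $v$.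

From $|y_iy_j-1|\le Y|y_i-1|+|y_j-1|$ and \eqref{eq:l1} we get $|\Lambda-2e(G)|\le(Y+1)n\sum_v|y_v-1|=o(n^2)$, so $e(G)\ge e(T_r(n))-o(n^2)$. By stability, some partition has at least $e(T_r(n))-o(n^2)$ edges of $G$ between different parts. Let $V_1,\dots,V_r$ be a partition that maximizes the number of such cross edges; it has at least $(1-\frac1r)\frac{n^2}2-o(n^2)$ of them. The number of cross pairs is given by \eqref{eq:multi} and is at least the number of cross edges. Hence $\sum_i(|V_i|-\frac nr)^2=o(n^2)$, which is (a), and the number of missing pairs is $o(n^2)$. Choose $\delta=\delta_n>0$ with $\delta_n\to0$ such that there are at most $\delta^2n^2$ missing pairs. Let $X$ be the set of vertices in at least $\delta n$ missing pairs. Then $|X|\,\delta n\le2\delta^2n^2$, so $|X|\le2\delta n=o(n)$. Vertices outside $X$ behave well. The next three steps deal with arbitrary vertices.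

\medskip\noindent\textbf{Step 2: $\max_i\max_{v\in V_i}d_{V_i}(v)=o(n)$,} where $d_A(v)$ is the number of neighbors of $v$ in $A$. Otherwise there are $\eta>0$ and, along a subsequence, a vertex $v$, say in $V_1$, with $d_{V_1}(v)\ge\eta n$. Moving $v$ to $V_j$ changes the number of cross edges by $d_{V_1}(v)-d_{V_j}(v)\le0$, so $d_{V_j}(v)\ge\eta n$ for all $j$. The sets $N_j=(N(v)\cap V_j)\setminus X$ have at least $\eta n-2\delta n\ge\eta n/2$ elements for large $n$. Let $Z_1$ consist of $t-1$ vertices of $N_1$, and apply Lemma~\ref{lem:greedy} with $s=t$ and $g=\delta n$; the condition $\eta n/2\ge rt(\delta n+1)$ holds for large $n$. The vertex $v$ is adjacent to every vertex of $Z_1\cup\dots\cup Z_r$, so these vertices and $v$ contain $\mathcal S_t\supseteq F$, a contradiction.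

\medskip\noindent\textbf{Step 3: $d_y(v)\ge(1-\frac1r)n-o(n)$ for every vertex $v$.} A vertex of low degree creates no copy of $F$, so only the near-maximality of $\Lambda$ can exclude it. We replace $v$ by a typical vertex of $V_1$ and show that this gains an amount of order $n$ unless $v$ already has weight at least about $1$.

Fix $v$. Let $G^*$ arise from $G$ by deleting all edges at $v$ and joining $v$ to every vertex of $N^*=(V_2\cup\dots\cup V_r)\setminus(X\cup\{v\})$. We claim that $G^*$ is $F$-free. A copy of $F$ in $G^*$ must use $v$, and the neighbors of $v$ in the copy are at most $f-1$ vertices of $N^*$. Each of them is non-adjacent in $G$ to fewer than $\delta n$ vertices of $V_1$. Since $|V_1|-f\delta n-f-1>0$ for large $n$, some $v'\in V_1\setminus\{v\}$ outside the copy is adjacent in $G$ to all of them. Replacing $v$ by $v'$ gives a copy of $F$ in $G$, which is impossible. Therefore $\Lambda_p(G^*)\le\Lambda_p^*(n)\le\Lambda+C$.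

Put $w^*=\sum_{u\in N^*}y_u\le n$. By (a), $|X|=o(n)$, \eqref{eq:l1} and \eqref{eq:first}, we have $w^*=(1-\frac1r)n+o(n)=D+o(n)$.

If $p=\infty$, then $2e(G)-2d(v)+2w^*=2e(G^*)\le2e(G)+C$, so $d_y(v)=d(v)\ge w^*-C/2$, as required.

Let $p<\infty$. Put $q=y_v^p\in[0,3Y]$, and let $y'$ be $y$ with the entry at $v$ replaced by $1$. By \eqref{eq:lagrange}, the edges at $v$ contribute $2y_vd_y(v)=2Dq$ to $Q_G(y)$. Hence
\[
Q^*:=Q_{G^*}(y')=\Lambda-2Dq+2w^*\ge0,\qquad \sum_i(y'_i)^p=n(1+u),\qquad u=\frac{1-q}n>-1 .
\]
By convexity, $(1+u)^{-2/p}\ge1-2u/p$. Homogeneity gives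
\[
\Lambda+C\ \ge\ \Lambda_p(G^*)\ \ge\ Q^*\Big(1-\frac{2(1-q)}{pn}\Big)=\Lambda+2w^*-2Dq-\frac2pD(1-q)-\frac{2(1-q)}{pn}\,(2w^*-2Dq).
\]
The last term is $O(1)$, because $|1-q|\le3Y$ and $|2w^*-2Dq|\le(2+6Y)n$. Inserting $w^*=D+o(n)$, we obtain
\[
2D(1-q)\Big(1-\frac1p\Big)\le o(n).
\]
The left side is the net gain: the new weight earns $2D(1-q)$, and renormalizing costs the fraction $1/p$ of it. At $p=1$ the gain vanishes, and Theorem~\ref{thm:sharp}(i) exploits exactly this with isolated vertices. Here $1-\frac1p\ge1-\frac1{p_0}>0$ and $D\ge n/3$, so $q\ge1-o(1)$. Then $y_v^{p-1}=q^{(p-1)/p}\ge\min\{1,q\}\ge1-o(1)$, and \eqref{eq:lagrange} and \eqref{eq:first} give $d_y(v)=Dy_v^{p-1}\ge(1-\frac1r)n-o(n)$.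

\medskip\noindent\textbf{Step 4: all vertices are typical.} Let $v\in V_i$. By Step~3 and \eqref{eq:l1}, $d(v)\ge(1-\frac1r)n-o(n)$. By Step~2, all but $o(n)$ neighbors of $v$ lie outside $V_i$, and $n-|V_i|=(1-\frac1r)n+o(n)$ by (a). Two things follow. First, there is $\gamma=\gamma_n\to0$ such that \emph{every vertex lies in at most $\gamma n$ missing pairs}. Second, $d(v)=(1-\frac1r)n+o(n)$, so $d_y(v)=D(1+o(1))$ by \eqref{eq:l1} and \eqref{eq:first}. For $p<\infty$, \eqref{eq:lagrange} gives $y_v^{p-1}=1+o(1)$, and raising to the power $\frac1{p-1}\le\frac1{p_0-1}$ gives $y_v=1+o(1)$. This proves (c).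

\medskip\noindent\textbf{Step 5: boundedly many inside edges.} Lemma~\ref{lem:greedy} now applies with $N_j=V_j$ and $g=\gamma n$, for any bounded $s$ and with any part in the role of $V_1$. If some $v\in V_i$ had $t-1$ neighbors in $V_i$, then taking $v$ and these neighbors as the first set, with $s=t$, would give $\mathcal S_t\supseteq F$. So $G[V_i]$ has maximum degree at most $t-2$. If $G[V_i]$ had a matching of $t$ edges, then taking its $2t$ vertices as the first set, with $s=2t$, would give $\mathcal M_t\supseteq F$. So a maximum matching of $G[V_i]$ has at most $t-1$ edges. Its at most $2(t-1)$ vertices meet every edge of $G[V_i]$, so $G[V_i]$ has at most $2(t-1)(t-2)\le2t^2$ edges. The number $\ell$ of inside edges is at most $b_1:=2rt^2$.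

\medskip\noindent\textbf{Step 6: boundedly many missing pairs.} Let $m$ be their number, and let $\mathcal K$ be the complete $r$-partite graph with parts $V_1,\dots,V_r$. It is $F$-free, so $Q_{\mathcal K}(y)\le\Lambda_p(\mathcal K)\le\Lambda^*_p(n)\le\Lambda+C$. By (c), each inside edge and each missing pair $\{i,j\}$ has $y_iy_j=1+o(1)$. Hence
\[
\Lambda=Q_G(y)\le Q_{\mathcal K}(y)+2(1+o(1))\ell-2(1-o(1))m\le\Lambda+C+2(1+o(1))b_1-2(1-o(1))m ,
\]
so $m\le2b_1+C$ for large $n$. Take $b=2b_1+C$.
\end{proof}

\begin{remark}
Beyond $\chi(F)=r+1$, the proof uses \eqref{eq:hyp} only through Lemma~\ref{lem:t}, in Steps~2 and~5. To see what the lemma excludes, fix $p<\infty$ and add a spanning star inside one part of $T_r(n)$. No $p$-maximizer of this graph has all entries $1+o(1)$: such a vector would give $D=(1-\frac1r)n+o(n)$ and weighted degree $n-o(n)$ at the center, and \eqref{eq:lagrange} would force the center to have $y^{p-1}\to\frac r{r-1}$.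
\end{remark}

For each admissible triple we fix the partition of Proposition~\ref{prop:structure}, and $\ell,m,k,\tau$ refer to it.

\section{Transplantation and the bound on the surplus}\label{sec:transplant}

Identity \eqref{eq:count} and $e(G)\le\mathrm{ex}(n,F)$ give only $k-\tau\le c_n$. This leaves room for an unbalanced graph with a larger surplus, say $k=c_n+1$ and $\tau=2$; it would have fewer edges than an extremal graph, but $k-\kappa_p\tau>c_n$ when $\kappa_p<\frac12$. We exclude this by showing that the bounded pattern of inside edges and missing pairs can be moved to parts of any size.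

\begin{proposition}\label{prop:transplant}
Let $G$ be an $F$-free graph with a partition $V_1,\dots,V_r$ that has $\ell\le b$ inside edges, $m\le b$ missing pairs, and $|V_i|\ge4b+f$ for all $i$. For any integers $n_1',\dots,n_r'\ge4b$ there is an $F$-free graph $G'$ with a partition into parts of sizes $n_1',\dots,n_r'$ that has $\ell$ inside edges and $m$ missing pairs. Consequently $\ell-m\le c_{n'}$ whenever $\lfloor n'/r\rfloor\ge4b$.
\end{proposition}

\begin{proof}
Let $U$ be the set of vertices that lie in an inside edge or a missing pair, so $|U|\le4b$. Take disjoint sets $V_i'$ of size $n_i'$ consisting of $U\cap V_i$ and new vertices. Let $G'$ have the inside edges of $G$ and all pairs between different sets $V_i'$ except the missing pairs of $G$. Then $G'[U]=G[U]$, and in both graphs a vertex outside $U$ is adjacent exactly to the vertices of the other parts. Suppose that $G'$ contains a copy of $F$. For each $i$, map the at most $f$ vertices of the copy in $V_i'\setminus U$ injectively into $V_i\setminus U$, which has at least $f$ elements,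 and fix the vertices in $U$. Edges within $U$ are preserved, and an edge with an end outside $U$ joins different parts, so its image is an edge of $G$. This gives a copy of $F$ in $G$, a contradiction. For the part sizes of $T_r(n')$, the graph $G'$ has $e(T_r(n'))+\ell-m\le e(T_r(n'))+c_{n'}$ edges.
\end{proof}

\begin{corollary}\label{cor:ex}
For large $n$, every admissible triple has $k\le c_n$. For large $n$, every $H\in\mathrm{Ex}(n,F)$ has a partition with $\tau=0$, $k=c_n$ and $\ell,m\le b(F,0)$. There is a constant $c$ with $c_n=c$ for all large $n$.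
\end{corollary}

\begin{proof}
The first claim is Proposition~\ref{prop:transplant} with $n'=n$, applied to the partition of Proposition~\ref{prop:structure}. For $H\in\mathrm{Ex}(n,F)$ the triple $(n,\infty,H)$ is admissible with $C=0$. By \eqref{eq:count} and the first claim, $c_n=k-\tau\le k\le c_n$, so $\tau=0$ and $k=c_n$. Proposition~\ref{prop:transplant} applied to $H$ now gives $c_n\le c_{n'}$ for all large $n$ and $n'$; exchanging $n$ and $n'$ gives equality.
\end{proof}

\section{The cost of imbalance}\label{sec:multipartite}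

It remains to extend Example~\ref{ex:bip} to all $r$. The imbalance of an admissible graph is so far only known to be $o(n^2)$, so we need the loss with a relative error $1+o(1)$ on the whole range of nearly balanced sizes. We let the part sizes vary continuously and differentiate; the Lagrange equations give the derivative without a formula for the maximizer.

\begin{proposition}\label{prop:multi}
Let $\varepsilon_n\to0$, let $n_1,\dots,n_r$ be positive integers with sum $n$ and $|n_i-n/r|\le\varepsilon_nn$, and let $\mathcal K=K_{n_1,\dots,n_r}$. Uniformly in $p\in[p_0,\infty]$ and in the sizes $n_i$,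
\begin{itemize}
\item[(i)] $\mathcal K$ has a $p$-maximizer with all entries $1+o(1)$;
\item[(ii)] $\Lambda_p(T_r(n))-\Lambda_p(\mathcal K)=2\kappa_p(1+o(1))\big(e(T_r(n))-e(\mathcal K)\big)$.
\end{itemize}
\end{proposition}

\begin{proof}
For $p=\infty$ both claims hold by definition, so let $p<\infty$. For real $n_i>0$ with sum $n$ define
\[
L(n_1,\dots,n_r)=\max\Big\{\sum_{i\ne j}n_in_ja_ia_j:\ a\ge0,\ \sum_in_ia_i^p=n\Big\}.
\]
For integer $n_i$ this equals $\Lambda_p(\mathcal K)$. Indeed, $Q_{\mathcal K}(y)=\sum_{i\ne j}(\sum_{V_i}y)(\sum_{V_j}y)$, and replacing the entries on $V_i$ by $a_i=(\frac1{n_i}\sum_{V_i}y^p)^{1/p}$ preserves the constraint and does not decrease $\sum_{V_i}y$. So a maximizer $a$ of $L$ gives a $p$-maximizer of $\mathcal K$ that equals $a_i$ on $V_i$. Below, all sizes are real numbers in the range $|n_i-n/r|\le\varepsilon_nn$, the vector $a$ is any maximizer, and $w=\sum_jn_ja_j$.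

\medskip\noindent(i) Testing $a\equiv1$ gives $L\ge n^2-\sum_in_i^2=(1-\frac1r)n^2-o(n^2)$. Also $L=w^2-\sum_i(n_ia_i)^2\le(1-\frac1r)w^2$ by the Cauchy--Schwarz inequality, and $w\le n$ by the power mean inequality with weights $n_i/n$. Hence $w=n-o(n)$ and $L=(1-\frac1r)n^2+o(n^2)$, and
\[
\sum_i\Big(n_ia_i-\frac wr\Big)^2=\sum_i(n_ia_i)^2-\frac{w^2}r=\Big(1-\frac1r\Big)w^2-L=o(n^2).
\]
So $n_ia_i=\frac nr+o(n)$ and $a_i=1+o(1)$, which proves (i). In particular $a_i>0$, and Lagrange multipliers give $2n_i(w-n_ia_i)=\beta p\,n_ia_i^{p-1}$. Multiplying by $a_i$ and summing gives $2L=\beta pn$, so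
\begin{equation}\label{eq:lagrange2}
\frac Ln\,a_i^{p-1}=w-n_ia_i\qquad(1\le i\le r).
\end{equation}
Both $L/n$ and $w-n_ia_i$ are $(1-\frac1r)n+o(n)$, so also $a_i^{p-1}=1+o(1)$. For large $p$ this is stronger than $a_i=1+o(1)$, and it is what makes the estimates below uniform in $p$.

\medskip\noindent(ii) The constraint in $L$ depends on the sizes. To remove this dependence, substitute $\mu_i=n_ia_i^p$, so that $n_ia_i=n_i^\alpha\mu_i^{1/p}$ and
\[
L=\max_{\mu\ge0,\ \sum\mu_i=n}P(\mu;n_1,\dots,n_r),\qquad P=\sum_{i\ne j}(n_in_j)^\alpha(\mu_i\mu_j)^{1/p}.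
\]
At a maximizer, \eqref{eq:lagrange2} gives
\begin{equation}\label{eq:partial}
\frac{\partial P}{\partial n_i}=2\alpha\,n_i^{\alpha-1}\mu_i^{1/p}\sum_{j\ne i}n_j^\alpha\mu_j^{1/p}=2\alpha\,a_i(w-n_ia_i)=2\alpha\,\frac Ln\,a_i^p .
\end{equation}

Consider integer sizes with $n_1=A$, $n_2=B$ and $A\ge B+2$. Put $h=\frac{A+B}2$ and $\theta_0=\frac{A-B}2\ge1$, and for $\theta\in[\theta_0-1,\theta_0]$ let $\psi(\theta)=L(h+\theta,h-\theta,n_3,\dots,n_r)$. Write $P(\mu;\theta)$ for $P$ at these sizes, which stay in the allowed range. The derivative $\partial_\theta P$ is continuous on the compact set of pairs $(\mu,\theta)$, hence bounded by some $R$, and $|\psi(\theta)-\psi(\theta')|\le\max_\mu|P(\mu;\theta)-P(\mu;\theta')|\le R|\theta-\theta'|$. A Lipschitz function is differentiable almost everywhere and is the integral of its derivative. Let $\theta$ be an interior point where $\psi$ is differentiable, and let $\mu^*$ be a maximizer at $\theta$. The function $u\mapsto\psi(\theta+u)-P(\mu^*;\theta+u)$ is nonnegative and vanishes at $u=0$, so its derivative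 there is $0$. By \eqref{eq:partial},
\[
\psi'(\theta)=\frac{2\alpha L}n\,(a_1^p-a_2^p).
\]

We compute $a_2-a_1$, with sizes $h+\theta$ and $h-\theta$ and $\theta>0$. Subtracting \eqref{eq:lagrange2} for $i=1$ from \eqref{eq:lagrange2} for $i=2$ gives $\frac Ln(a_2^{p-1}-a_1^{p-1})=(h+\theta)a_1-(h-\theta)a_2$, that is,
\[
\frac Ln\,(a_2^{p-1}-a_1^{p-1})+(h-\theta)(a_2-a_1)=2\theta a_1>0 .
\]
Both terms on the left have the sign of $a_2-a_1$, so $a_2>a_1$. By the mean value theorem, $a_2^{p-1}-a_1^{p-1}=(p-1)\xi^{p-2}(a_2-a_1)$ with $\xi\in(a_1,a_2)$. Here $\xi^{p-2}=\xi^{p-1}/\xi=1+o(1)$, since $\xi^{p-1}$ lies between $a_1^{p-1}$ and $a_2^{p-1}$. With $\frac Ln=(r-1)\frac nr(1+o(1))$ and $h-\theta=\frac nr(1+o(1))$, and since relative errors survive the addition of positive terms,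
\[
(a_2-a_1)\,\frac nr\,\big((r-1)(p-1)+1\big)=2\theta(1+o(1)).
\]
Again by the mean value theorem, $a_2^p-a_1^p=p\zeta^{p-1}(a_2-a_1)=p(1+o(1))(a_2-a_1)$ with $\zeta\in(a_1,a_2)$. Since $\alpha p=p-1$,
\[
\psi'(\theta)=-2(p-1)\cdot(r-1)\frac nr\cdot\frac{2\theta\,r}{n\,(1+(r-1)(p-1))}\,(1+o(1))=-4\kappa_p\theta\,(1+o(1)),
\]
uniformly in $\theta$, $p$ and the sizes. Integrating over $[\theta_0-1,\theta_0]$ shows that moving one vertex from part~1 to part~2 increases $\Lambda_p$ by
\[
2\kappa_p\big(\theta_0^2-(\theta_0-1)^2\big)(1+o(1))=2\kappa_p(A-B-1)(1+o(1)).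
\]
The same move increases the number of edges by $A-B-1\ge1$.

Start from $\mathcal K$ and move a vertex from a largest to a smallest part as long as their sizes differ by at least $2$. The sizes stay between the original minimum and maximum, the number of edges increases at each move, and the process ends at $T_r(n)$. Summing the positive increments of $\Lambda_p$, each with the same uniform relative error, gives (ii).
\end{proof}

\section{Proofs of Theorems \ref{thm:main} and \ref{thm:gap}}\label{sec:proofs}

The comparison of Section~\ref{sec:example} now gives the formula for $\Lambda_p$. Its lower half does not need admissibility, and we use it for explicit graphs.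

\begin{proposition}\label{prop:price}
\begin{itemize}
\item[(a)] Fix $b'$ and $\varepsilon_n\to0$. Let $G$ be any $n$-vertex graph with a partition into parts of sizes within $\varepsilon_nn$ of $n/r$, with $\ell,m\le b'$, surplus $k$ and imbalance $\tau$. Uniformly in $p\in[p_0,\infty]$,
\[
\Lambda_p(G)\ge\Lambda_p(T_r(n))+2k-2\kappa_p(1+o(1))\tau-o(1).
\]
\item[(b)] For admissible triples, $\tau=O(1)$ and $\Lambda_p(G)=\Lambda_p(T_r(n))+2(k-\kappa_p\tau)+o(1)$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $\mathcal K$ be the complete $r$-partite graph on the parts. If $\ell$ and $m$ are bounded and all entries of a vector $z$ are $1+o(1)$, then $Q_G(z)=Q_{\mathcal K}(z)+2k+o(1)$.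

(a) Take for $z$ the $p$-maximizer of $\mathcal K$ from Proposition~\ref{prop:multi}(i). Then $\Lambda_p(G)\ge Q_G(z)=\Lambda_p(\mathcal K)+2k+o(1)$, and Proposition~\ref{prop:multi}(ii) evaluates $\Lambda_p(\mathcal K)$.

(b) Take for $z$ a $p$-maximizer $y$ of $G$. By Proposition~\ref{prop:structure} and Proposition~\ref{prop:multi}(ii),
\[
\Lambda_p(G)=Q_G(y)\le\Lambda_p(\mathcal K)+2k+o(1)=\Lambda_p(T_r(n))+2k-2\kappa_p(1+o(1))\tau+o(1).
\]
Since $\Lambda_p(G)\ge\Lambda_p^*(n)-C\ge\Lambda_p(T_r(n))-C$, $k\le b$ and $\kappa_p\ge\kappa_{p_0}>0$, this gives $2\kappa_{p_0}(1+o(1))\tau\le2b+C+o(1)$. So $\tau=O(1)$, the relative error in front of $\tau$ becomes an additive $o(1)$, and the upper bound meets the lower bound of (a).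
\end{proof}

For $H\in\mathrm{Ex}(n,F)$, Corollary~\ref{cor:ex} and Proposition~\ref{prop:price}(a) with $k=c$ and $\tau=0$ give
\begin{equation}\label{eq:lower}
\Lambda_p^*(n)\ge\Lambda_p(H)\ge\Lambda_p(T_r(n))+2c-o(1).
\end{equation}

\begin{proof}[Proof of Theorem \ref{thm:main}]
Let $p\ge p_0$ be real and let $G$ maximize $\lambda^{(p)}$ among $n$-vertex $F$-free graphs. Then $(n,p,G)$ is admissible with $C=0$ and $\Lambda_p(G)=\Lambda_p^*(n)$. Proposition~\ref{prop:price}(b) and \eqref{eq:lower} give
\[
(c-k)+\kappa_p\tau\le o(1),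
\]
uniformly in $p\ge p_0$. By Corollary~\ref{cor:ex}, $c-k$ is a nonnegative integer, and so is $\tau$. If one of them were nonzero, the left side would be at least $\min\{1,\kappa_p\}\ge\kappa_{p_0}$. Choose $n_0(F,p_0)$ so large that $c_n=c$ and the error term is below $\kappa_{p_0}$ for $n\ge n_0$. Then $k=c$ and $\tau=0$, and \eqref{eq:count} gives $e(G)=e(T_r(n))+c_n=\mathrm{ex}(n,F)$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:gap}]
We prove the statements for $\Lambda_p$; multiplying by $n^{-2/p}$ gives them for $\lambda^{(p)}$.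

(1) The constant $c$ comes from Corollary~\ref{cor:ex}. A maximizing graph has $k=c$ and $\tau=0$ by the previous proof, so Proposition~\ref{prop:price}(b) gives
\begin{equation}\label{eq:max}
\Lambda_p^*(n)=\Lambda_p(T_r(n))+2c+o(1).
\end{equation}
With \eqref{eq:lower}, every $H\in\mathrm{Ex}(n,F)$ has $\Lambda_p(H)=\Lambda_p^*(n)-o(1)$.

(2) The partition is that of Proposition~\ref{prop:structure}. The bound $k\le c$ is in Corollary~\ref{cor:ex}, the edge count is \eqref{eq:count}, and the formula is Proposition~\ref{prop:price}(b).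

(3) \emph{Upper bound.} Let $G\notin\mathrm{Ex}(n,F)$ be $F$-free. If $\Lambda_p(G)<\Lambda_p^*(n)-3$, the bound holds because $2\min\{1,\kappa_p\nu_n\}\le2$. Otherwise $(n,p,G)$ is admissible with $C=3$. Then $k\le c$ and $\tau\ge0$, and $(k,\tau)\ne(c,0)$ by \eqref{eq:count}. A nonzero $\tau$ is at least $\nu_n$. For $\nu_n=1$ this holds because $\tau$ is an integer. For $r=2$ and odd $n$, the sizes are $\frac{n+1}2+j$ and $\frac{n-1}2-j$ with $j\ge0$, their product is $\frac{n^2-1}4-j-j^2$, and so $\tau=j(j+1)\in\{0,2,6,\dots\}$. Hence $(c-k)+\kappa_p\tau\ge\min\{1,\kappa_p\nu_n\}$, and Proposition~\ref{prop:price}(b) with \eqref{eq:max} gives $\Lambda_p(G)\le\Lambda_p^*(n)-2\min\{1,\kappa_p\nu_n\}+o(1)$.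

\emph{Lower bound.} Let $H\in\mathrm{Ex}(n,F)$ with the partition of Corollary~\ref{cor:ex}. We construct one graph for each way of losing edges. First delete any edge of $H$. The result is $F$-free and not in $\mathrm{Ex}(n,F)$. Deleting an inside edge lowers $\ell$ by one and deleting a cross edge raises $m$ by one, so $k=c-1$ and $\tau=0$. By Proposition~\ref{prop:price}(a) and \eqref{eq:max}, this graph has $\Lambda_p\ge\Lambda_p^*(n)-2-o(1)$.

Next we find part sizes $n/r+O(1)$ with imbalance exactly $\nu_n$. The parts of $T_r(n)$ take at most two sizes, so two parts have equal size if $r\ge3$, and also if $r=2$ and $n$ is even. Moving a vertex between two equal parts changes the number of edges by $A-B-1=-1$, so $\tau=1$. If $r=2$ and $n=2a+1$, the sizes $a+2$ and $a-1$ correspond to $j=1$ above, so $\tau=2$. Transplanting $H$ to these sizes by Proposition~\ref{prop:transplant} gives an $F$-free graph $G'$ with $k=c$ and $\tau=\nu_n$. It has $\mathrm{ex}(n,F)-\nu_n$ edges, so $G'\notin\mathrm{Ex}(n,F)$, and Proposition~\ref{prop:price}(a) with \eqref{eq:max}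 gives $\Lambda_p(G')\ge\Lambda_p^*(n)-2\kappa_p\nu_n-o(1)$. The better of the two graphs matches the upper bound.
\end{proof}

\section{The range near $p=1$}\label{sec:small}

Near $p=1$ the quantity $\lambda^{(p)}$ rewards a large clique. So the statement breaks when a sparse $F$-free graph has a clique as large as, or larger than, the cliques of the extremal graphs.

\begin{proof}[Proof of Theorem \ref{thm:sharp}]
(i) Let $F=K_{r+1}$ and $n>r$. By the Motzkin--Straus theorem, $\lambda^{(1)}(G)=1-1/\omega(G)\le1-\frac1r$ for every $F$-free $G$. The graph $K_r$ plus $n-r$ isolated vertices is $F$-free and attains this value. It has an isolated vertex, so it is not $T_r(n)$, the only member of $\mathrm{Ex}(n,K_{r+1})$.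

(ii) Let $F$ be the bowtie and $n\ge204$, so that the formula $\mathrm{ex}(n',F)=\lfloor n'^2/4\rfloor+1$ of \cite{EFGG} holds for $n'=n$ and $n'=n-4$. We first show that no $H\in\mathrm{Ex}(n,F)$ contains $K_4$. Suppose that $a,b,c,d$ span a $K_4$ in $H$. If another vertex $v$ were adjacent to two of them, say $a$ and $b$, then the triangles $vab$ and $acd$ would share only $a$ and form a bowtie. So each of the other $n-4$ vertices has at most one neighbor in the $K_4$, and these vertices span a bowtie-free graph. Hence
\[
e(H)\le6+(n-4)+\frac{(n-4)^2}4+1=\frac{n^2}4-n+7<\Big\lfloor\frac{n^2}4\Big\rfloor+1,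
\]
a contradiction. Thus $\omega(H)\le3$.

Let $p>1$ satisfy $n^{2(1-1/p)}<\frac98$, and let $x\ge0$ with $\|x\|_p=1$. The power mean inequality gives $\|x\|_1\le n^{1-1/p}$, and the Motzkin--Straus theorem gives $Q_H(x)\le\frac23\|x\|_1^2\le\frac23n^{2(1-1/p)}$. Therefore $\lambda^{(p)}(H)<\frac23\cdot\frac98=\frac34$ for every $H\in\mathrm{Ex}(n,F)$. The graph $K_4$ plus $n-4$ isolated vertices is bowtie-free, since the bowtie is connected with five vertices. The vector equal to $4^{-1/p}$ on the $K_4$ and $0$ elsewhere shows that this graph has $\lambda^{(p)}\ge12\cdot4^{-2/p}\ge\frac{12}{16}=\frac34$. So no member of $\mathrm{Ex}(n,F)$ is a maximizer. For each $n$ the condition on $p$ holds for all $p>1$ close enough to $1$, so no $n_0$ works for all $p>1$ at once.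
\end{proof}

\begin{thebibliography}{9}

\bibitem{EFR} Erd\H{o}s, Frankl and R\"odl, 1986.

\bibitem{EFGG} Erd\H{o}s, F\"uredi, Gould and Gunderson, 1995.

\bibitem{LLP} Yongtao Li, Lu Lu, Yuejian Peng, \emph{Spectral extremal graphs for the bowtie}, arXiv:2212.05739 (2022).

\end{thebibliography}
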